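\title{Full groups of minimal homeomorphisms are simple}

\begin{abstract}
We prove that the full group $[\varphi]$ of a minimal homeomorphism $\varphi$ of a Cantor space is simple as an abstract group. The proof also applies to the group of homeomorphisms that preserve every $\varphi$-invariant Borel probability measure, which is the closure of $[\varphi]$. In these groups every element is a product of at most eight commutators. The number of conjugates of a nontrivial element $f$ and its inverse that are needed to write every element is, up to the factor $648$, the reciprocal of the infimum, over the invariant measures, of the measure of the set of points moved by $f$. The main step shrinks the support of an element modulo three commutators; an infinite telescoping product along clopen sets converging to a point then makes the element a product of commutators.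
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $X$ is a \emph{Cantor space}: a nonempty, zero-dimensional, perfect, compact metrizable space. The group $\operatorname{Homeo}(X)$ of homeomorphisms of $X$ carries the topology whose basic open sets are
\[
\{g\in\operatorname{Homeo}(X): g(U_i)=V_i \text{ for } i=1,\dots,n\},
\]
where $n$ is an integer and the $U_i,V_i$ are clopen subsets of $X$. Two homeomorphisms are close when they move a large finite family of clopen sets in the same way.

Fix a \emph{minimal} homeomorphism $\varphi$ of $X$, that is, one whose orbits are all dense. Its \emph{full group} $[\varphi]$ consists of all $g\in\operatorname{Homeo}(X)$ that map each $\varphi$-orbit onto itself. Equivalently, for every $x$ there are integers $n,m$ with $g(x)=\varphi^n(x)$ and $g^{-1}(x)=\varphi^m(x)$. The group $[\varphi]$ remembers the partition of $X$ into orbits and forgets the order in which $\varphi$ runs through an orbit. An element of $[\varphi]$ is a family of permutations, one for each orbit, that fit together into a homeomorphism. If we drop the word ``perfect'' and let $\varphi$ be an $n$-cycle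 on $n$ points, then $[\varphi]$ is the symmetric group $\operatorname{Sym}(n)$, which for $n\ge3$ is not simple because of the sign homomorphism. On a Cantor space $[\varphi]$ is a continuous analog of the symmetric group, and one asks whether some invariant like the sign survives.

It is known that the closure of $[\varphi]$ in $\operatorname{Homeo}(X)$ is \emph{topologically simple}, meaning that it has no closed, nontrivial, proper normal subgroup, and hence that $[\varphi]$ is topologically simple in the induced topology. Since the closure of a normal subgroup is normal, this says that every nontrivial normal subgroup of $[\varphi]$ is dense. It does not say whether a dense normal subgroup can be proper. Whether $[\varphi]$ is simple as an abstract group is posed as an open problem by Ibarlucia and Melleray \cite{IM}. Topological simplicity suggests the answer yes, but it is weak evidence: in Section~\ref{sec:example} we meet a subgroup of $[\varphi]$ that can have the same closure as $[\varphi]$ and yet has a proper dense normal subgroup. The answer is nevertheless yes.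

\begin{theorem}\label{thm:A}
For every minimal homeomorphism $\varphi$ of a Cantor space, the full group $[\varphi]$ is simple.
\end{theorem}

The proof uses only three properties of $[\varphi]$, and it gives explicit bounds. Let $M$ be the set of $\varphi$-invariant Borel probability measures on $X$; it is nonempty, convex and weak* compact. Let
\[
\Gamma=\{g\in\operatorname{Homeo}(X): g_*\mu=\mu \text{ for all } \mu\in M\}.
\]
For a subgroup $G$ of $\operatorname{Homeo}(X)$ consider the following gluing property.
\begin{itemize}
\item[(F)] Let $g\in\operatorname{Homeo}(X)$. Suppose that for every $y\in X$ there is $h\in G$ with $h(y)=g(y)$, and that for all but at most one $y$ this $h$ can be chosen to coincide with $g$ on a neighborhood of $y$. Then $g\in G$.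
\end{itemize}
Thus a homeomorphism that looks locally like elements of $G$ belongs to $G$, and one point is allowed at which it agrees with an element of $G$ only at the point itself. Both $[\varphi]$ and $\Gamma$ have property (F), and $[\varphi]\le\Gamma$ (Lemma~\ref{lem:examples}).

\begin{theorem}\label{thm:B}
Let $G$ be a group with $[\varphi]\le G\le\Gamma$ that satisfies \textup{(F)}; for example $G=[\varphi]$ or $G=\Gamma$.
\begin{itemize}
\item[(1)] $G$ is simple, and every element of $G$ is a product of at most $8$ commutators.
\item[(2)] For $f\in G\setminus\{\mathrm{id}\}$ put $m(f)=\inf_{\mu\in M}\mu(\{x: f(x)\ne x\})$, and let $\nu(f)$ be the least $C$ such that every element of $G$ is a product of at most $C$ conjugates of $f$ and $f^{-1}$. Then $m(f)>0$ and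
\[
\frac1{m(f)}\le\nu(f)\le\frac{648}{m(f)}.
\]
Moreover $G$ is not uniformly simple: no $C$ satisfies $\nu(f)\le C$ for all $f\in G\setminus\{\mathrm{id}\}$.
\item[(3)] $\Gamma$ is the closure of $[\varphi]$ in $\operatorname{Homeo}(X)$. Hence this closure is simple as an abstract group.
\end{itemize}
\end{theorem}

Theorem~\ref{thm:A} is the case $G=[\varphi]$ of part (1). In part (2), $m(f)$ measures how much of $X$ the element $f$ moves and $\nu(f)$ measures the cost of writing $G$ with conjugates of $f^{\pm1}$; the theorem says that the order of growth $1/m(f)$ is exact.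

\medskip\noindent\textbf{Conventions.} We write $[a,b]=aba^{-1}b^{-1}$. A homeomorphism is \emph{supported in} $U$ if it fixes every point outside $U$; it then maps $U$ onto $U$. For $U$ clopen, $G_U$ is the group of elements of $G$ supported in $U$. We have $tG_Ut^{-1}=G_{t(U)}$ for $t\in G$, and $G_U$ commutes with $G_{U'}$ if $U\cap U'=\emptyset$. ``For all $\mu$'' means ``for all $\mu\in M$''.

\medskip\noindent\textbf{Outline.} Simplicity follows from two statements. The first is \emph{fragmentation}: every element of $G$ is a product of elements with support of small measure. The second is \emph{local perfectness}: if $W\subsetneq V$ are clopen, every element of $G_W$ is a product of commutators of elements of $G_V$. Given these, take $f\neq\mathrm{id}$ and a clopen set $V$ with $f(V)\cap V=\emptyset$. A short computation puts all commutators of $G_V$ into the normal closure of $f$, so this normal closure contains $G_W$; every clopen set of small measure can be moved into $W$ by an element of $G$; and fragmentation finishes the proof. Local perfectness is the main point. Section~\ref{sec:example} explains why it needs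 an infinite construction and carries the construction out for the odometer. Section~\ref{sec:tools} collects the tools, with proofs. Sections~\ref{sec:shrink} and~\ref{sec:swindle} prove local perfectness, Section~\ref{sec:simple} proves parts (1) and (2) of Theorem~\ref{thm:B}, and Section~\ref{sec:closure} proves part (3).

\section{The index and the odometer}\label{sec:example}

\subsection{An invariant that has to be destroyed}

The map $\varphi$ has no periodic point, since a finite dense orbit would make $X$ finite. So for $g\in[\varphi]$ there is a unique function $c_g\colon X\to\mathbb Z$ with $g(x)=\varphi^{c_g(x)}(x)$, and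
\begin{equation}\label{eq:cocycle}
c_{gh}(x)=c_g(h(x))+c_h(x).
\end{equation}
Let $[[\varphi]]\le[\varphi]$ be the group of homeomorphisms $g$ for which there is a finite clopen partition of $X$ on each piece of which $g$ is a power of $\varphi$. These are the elements of $[\varphi]$ with $c_g$ continuous, and they preserve every $\mu\in M$. Fix $\mu\in M$ and put $I(g)=\int c_g\,d\mu$ for $g\in[[\varphi]]$. Integrating \eqref{eq:cocycle} and using $h_*\mu=\mu$ gives $I(gh)=I(g)+I(h)$. So this \emph{index} is a homomorphism $[[\varphi]]\to\mathbb R$ with $I(\varphi)=1$. It vanishes on commutators and on elements of finite order. If $B\neq\emptyset$ is clopen and disjoint from $\varphi(B)$, the involution that exchanges $B$ and $\varphi(B)$ by $\varphi^{\pm1}$ is a nontrivial element of the kernel. Hence $[[\varphi]]$ is neither perfect nor simple.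

An element of $[\varphi]$ may have an unbounded $c_g$, so that the integral need not exist. A proof of Theorem~\ref{thm:A} must write $\varphi$ as a product of commutators, and these cannot all be commutators of elements of $[[\varphi]]$. Cutting $X$ into finitely many clopen pieces and moving them by powers of $\varphi$ is therefore not enough.

The first infinite construction that comes to mind is not available either. Suppose $g$ is supported in $U$, and $u$ is such that $U,u(U),u^2(U),\dots$ are disjoint and converge to a point. Let $k$ act as $u^ngu^{-n}$ on $u^n(U)$ for all $n\ge0$ and as the identity elsewhere. Then $k=g\cdot uku^{-1}$, so $g=[k,u]$. But for $u\in\Gamma$ the sets $u^n(U)$ all have the measure of $U$, which is positive when $U$ is clopen and nonempty (Lemma~\ref{lem:recurrence}), so only finitely many of them are disjoint. There is no room for infinitely many copies of $g$. The way out is to use not copies of $g$, but elements that agree with $g$ modulo commutators and have smaller and smaller supports.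

\subsection{The odometer}

Let $X=\mathbb Z_2$ be the ring of $2$-adic integers and $\varphi(x)=x+1$. The clopen sets are the finite unions of residue classes $a+2^k\mathbb Z_2$, and each orbit $x+\mathbb Z$ meets every class, so $\varphi$ is minimal. As $\varphi$ permutes the classes modulo $2^k$ cyclically, an invariant measure gives each of them measure $2^{-k}$, so $M$ consists of a single measure $\mu$. A permutation $\pi$ of $\{0,\dots,2^k-1\}$ acts on $X$ by translating the class $i+2^k\mathbb Z_2$ by $\pi(i)-i$; this defines a homomorphism $\operatorname{Sym}(2^k)\to[[\varphi]]$, with image in $\ker I$.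

These finite groups are already dense in $\Gamma$. Indeed, let $g\in\Gamma$ and let $U_1,\dots,U_r$ be a clopen partition. For large $k$ all $U_i$ and $g(U_i)$ are unions of classes modulo $2^k$, and $U_i$ and $g(U_i)$ contain equally many classes because they have equal measure; so some $\pi$ maps $U_i$ onto $g(U_i)$ for every $i$. Since $[\varphi]\le\Gamma$, the groups $\ker I\le[[\varphi]]\le[\varphi]$ have the same closure, and $\ker I$ is a proper dense normal subgroup of $[[\varphi]]$.

\begin{example}\label{ex:odometer}
We show that $\varphi$ is a product of five commutators in $[\varphi]$. For $n\ge1$ let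
\[
U_n=2^{n-1}+2^n\mathbb Z_2,\qquad g_n(x)=\begin{cases}x+2^n,&x\in U_n,\\ x,&x\notin U_n.\end{cases}
\]
The sets $U_n$ are disjoint, their union is $X\setminus\{0\}$, and $\mu(U_n)=2^{-n}$. Each $g_n$ has index $2^n\cdot2^{-n}=1$: the index of $\varphi$ can be carried by an arbitrarily small set.

\emph{From $\varphi$ to $g_1$.} Let $s(x)=x+1$ for $x$ even and $s(x)=x-1$ for $x$ odd. Then $\varphi=sg_1$: an even $x$ goes to $x$ and then to $x+1$, an odd $x$ goes to $x+2$ and then to $x+1$. On the classes modulo $4$, $s$ is the permutation $(0\,1)(2\,3)=[(0\,1),(0\,2)(1\,3)]$, so $s$ is a commutator.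

\emph{From $g_n$ to $g_{n+1}$.} Let $P_n=2^{n-1}+2^{n+1}\mathbb Z_2$, so that $U_n=P_n\sqcup(P_n+2^n)$ and $U_{n+1}=P_n+2^{n-1}$. Let $\sigma_n$ exchange $P_n$ and $P_n+2^n$ by the translations $\pm2^n$, let $q_n$ be the translation by $2^{n+1}$ on $P_n$, and let $t_n$ exchange $P_n$ and $U_{n+1}$ by the translations $\pm2^{n-1}$; each map is the identity elsewhere. Then $g_n=q_n\sigma_n$: a point $x\in P_n$ goes to $x+2^n\notin P_n$ and stays there, and a point $x\in P_n+2^n$ goes to $x-2^n\in P_n$ and then to $x+2^n$. The set $U_n$ consists of the four classes $2^{n-1}+j2^n$ modulo $2^{n+2}$, $j=0,1,2,3$, and $\sigma_n$ permutes them as $(0\,1)(2\,3)$, so $\sigma_n$ is a commutator of elements supported in $U_n$. Finally $t_nq_nt_n^{-1}=g_{n+1}$, so $q_n=[q_n,t_n]\,g_{n+1}$. Since $\sigma_n$ and $g_{n+1}$ have disjoint supports,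
\[
g_n=C_n\,g_{n+1},\qquad C_n=[q_n,t_n]\,\sigma_n ,
\]
and $C_n$ is a product of two commutators of elements supported in the \emph{block} $U_n\cup U_{n+1}$.

\emph{The swindle.} Iterating gives $g_1=C_1C_2\cdots C_ng_{n+1}$, with a number of commutators that grows with $n$. To bound it, note that the blocks with $n$ odd are pairwise disjoint. Glue the maps $q_n$, $n$ odd, into one map of $X$ fixing $0$. It preserves $2^{n-1}\mathbb Z_2$ for every odd $n$, so it is continuous at $0$ and lies in $[\varphi]$. Do the same for the $t_n$ and for the two entries of the commutators $\sigma_n$. The resulting product of two commutators, $C^{\mathrm{odd}}$, acts as $C_n=g_ng_{n+1}^{-1}$ on the block $U_n\cup U_{n+1}$ for each odd $n$. The blocks with $n$ even give $C^{\mathrm{even}}$. The actions on the sets $U_n$ are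
\begin{equation}\label{eq:table}
\begin{array}{c|cccccc}
 & U_1 & U_2 & U_3 & U_4 & U_5 & \cdots\\ \hline
C^{\mathrm{odd}} & g_1 & g_2^{-1} & g_3 & g_4^{-1} & g_5 & \cdots\\[2pt]
C^{\mathrm{even}} & \mathrm{id} & g_2 & g_3^{-1} & g_4 & g_5^{-1} & \cdots
\end{array}
\end{equation}
Hence $g_1=C^{\mathrm{odd}}C^{\mathrm{even}}$ is a product of four commutators, and $\varphi=sg_1$ of five. There is no conflict with the index: for $g=C^{\mathrm{odd}}$ the function $c_g$ equals $(-1)^{n+1}2^n$ on $U_n$, and its integral is the divergent series $1-1+1-1+\cdots$.
\end{example}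

The last step of the example works in general without change (Section~\ref{sec:swindle}). The step from $g_n$ to $g_{n+1}$ was easy because $g_n$ permutes residue classes. A general element of $G$ does not permute the pieces of any convenient partition, and the work of Section~\ref{sec:shrink} is to shrink its support all the same, with a number of commutators that does not depend on the element or on the amount of shrinking.

\section{Measures, towers and comparison}\label{sec:tools}

We return to an arbitrary minimal $\varphi$. The weak* topology on $M$ is the coarsest one that makes $\mu\mapsto\int u\,d\mu$ continuous for every continuous $u\colon X\to\mathbb R$. For $A$ clopen the indicator function $1_A$ is continuous, so $\mu\mapsto\mu(A)$ is continuous on the compact set $M$, and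
\[
\underline{\mu}(A)=\min_{\mu\in M}\mu(A),\qquad \overline{\mu}(A)=\max_{\mu\in M}\mu(A)
\]
exist. In particular $\overline{\mu}(A)<c$ means exactly that $\mu(A)<c$ for all $\mu$. The clopen sets form an algebra that generates the Borel sets, so two Borel probability measures that agree on clopen sets are equal.

\subsection{Recurrence}

\begin{lemma}\label{lem:recurrence}
\begin{itemize}
\item[(a)] If $B\ne\emptyset$ is clopen, there is $K$ with $X=\bigcup_{k=1}^K\varphi^{-k}(B)=\bigcup_{k=1}^K\varphi^{k}(B)$. Consequently $\underline{\mu}(B)\ge1/K>0$.
\item[(b)] For every $x\in X$ and $k\ge1$, every sufficiently small clopen neighborhood $B$ of $x$ has $B,\varphi(B),\dots,\varphi^{k-1}(B)$ pairwise disjoint, and then $\overline{\mu}(B)\le1/k$. In particular points are null for all $\mu$.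
\end{itemize}
\end{lemma}

\begin{proof}
(a) Minimality concerns two-sided orbits, and we need forward orbits. The set $Y=X\setminus\bigcup_{k\ge1}\varphi^{-k}(B)$ is closed and $\varphi(Y)\subset Y$. If $Y\neq\emptyset$, then $\bigcap_{n\ge0}\varphi^n(Y)$ is a decreasing intersection of nonempty compact sets, so it is nonempty and closed, and $\varphi$ maps it onto itself. It contains a dense orbit, hence equals $X$, so $Y=X$. This contradicts $Y\cap\varphi^{-1}(B)=\emptyset$. Thus the open sets $\varphi^{-k}(B)$, $k\ge1$, cover $X$, and compactness gives the first equality. Applying $\varphi^{K+1}$ gives the second. Taking measures gives $1\le K\mu(B)$.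

(b) The points $x,\varphi(x),\dots,\varphi^{k-1}(x)$ are distinct, so the sets $\varphi^i(B)$, $0\le i<k$, are disjoint when $B$ is small. They have equal measure, so $k\mu(B)\le1$.
\end{proof}

Together, (a) and (b) say that any point has a clopen neighborhood that is smaller, for all invariant measures at once, than a prescribed nonempty clopen set. This is the form in which minimality enters the proof. Without it the theorem fails: if $\varphi$ is the disjoint union of minimal homeomorphisms $\varphi_1,\varphi_2$ of two Cantor spaces, then $[\varphi]=[\varphi_1]\times[\varphi_2]$.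

\subsection{Gluing}

\begin{lemma}\label{lem:examples}
We have $[\varphi]\le\Gamma$, and both $[\varphi]$ and $\Gamma$ satisfy \textup{(F)}.
\end{lemma}

\begin{proof}
Let $g\in[\varphi]$. The sets $X_n=\{x:g(x)=\varphi^n(x)\}$, $n\in\mathbb Z$, are closed, cover $X$, and are disjoint because $\varphi$ has no periodic point. For a Borel set $A$, the set $g(A)$ is the disjoint union of the sets $\varphi^n(A\cap X_n)$, so $\mu(g(A))=\sum_n\mu(A\cap X_n)=\mu(A)$ for all $\mu$. Hence $g\in\Gamma$.

Let $g$ be as in (F) for $G=[\varphi]$. Then $g(y)$ lies in the orbit of $y$ for every $y$. Applying this to $z=g^{-1}(y)$, we see that $y=g(z)$ and $z$ lie in the same orbit, so $g^{-1}(y)$ lies in the orbit of $y$. Hence $g\in[\varphi]$.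

Let $g$ be as in (F) for $G=\Gamma$, and let $x$ be a point off which $g$ coincides locally with elements of $\Gamma$. The open set $X\setminus\{x\}$ is a countable disjoint union of clopen sets $P_j$ on each of which $g$ coincides with an element of $\Gamma$. For a Borel set $A$ we get $\mu(g(A))=\sum_j\mu(g(A\cap P_j))=\sum_j\mu(A\cap P_j)=\mu(A)$, because the points $x$ and $g(x)$ are null. Hence $g\in\Gamma$.
\end{proof}

\emph{From now on $G$ is a fixed group as in Theorem~\ref{thm:B}.} A reader interested only in Theorem~\ref{thm:A} may read $G=[\varphi]$.

\begin{lemma}[Finite gluing]\label{lem:glue}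
Let $X=\bigsqcup_{i=1}^kA_i=\bigsqcup_{i=1}^kB_i$ be clopen partitions and let $t_i\in G$ satisfy $t_i(A_i)=B_i$. The map equal to $t_i$ on $A_i$ belongs to $G$, and to $[\varphi]$ if all $t_i$ do. In particular, if $h\in G$ maps a clopen set $Z$ onto itself, the map equal to $h$ on $Z$ and to the identity elsewhere belongs to $G_Z$.
\end{lemma}

\begin{proof}
The map is a homeomorphism, and near each point it coincides with some $t_i$. Apply (F) to $G$, or to $[\varphi]$.
\end{proof}

Finite gluing does not use the exceptional point in (F). By compactness, $[[\varphi]]$ satisfies (F) with the exceptional point removed, and it is not perfect. The proof leaves $[[\varphi]]$ in exactly two places, each time by gluing infinitely many pieces that converge to a point: in Lemma~\ref{lem:compare}(b), which needs $[\varphi]\le G$, and in Proposition~\ref{prop:swindle}, the only use of the exceptional point.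

\subsection{Kakutani--Rokhlin partitions}

The residue classes modulo $2^k$ of the odometer have the following substitute.

\begin{definition}
A \emph{Kakutani--Rokhlin partition} is a partition
\[
X=\bigsqcup_{l}\ \bigsqcup_{0\le k<h_l}\varphi^k(D_l)
\]
with finitely many $l$ and nonempty clopen sets $D_l$. The sets $\varphi^k(D_l)$ are the \emph{levels}; those with a fixed $l$ form \emph{tower} $l$, with \emph{base} $D_l$ and \emph{height} $h_l$. The partition is \emph{compatible} with a clopen set if that set is a union of levels.
\end{definition}

All levels of a tower have the same measure, so $\sum_lh_l\mu(D_l)=1$ for all $\mu$. Every point is uniquely of the form $\varphi^k(d)$ with $d\in D_l$ and $0\le k<h_l$. Given a permutation $\pi_l$ of $\{0,\dots,h_l-1\}$ for each $l$, the map $\varphi^k(d)\mapsto\varphi^{\pi_l(k)}(d)$ is an element of $[[\varphi]]$, equal to $\varphi^{\pi_l(k)-k}$ on the level $\varphi^k(D_l)$. We call it a \emph{level permutation}. The formula shows that $(\pi_l)_l$ is sent to $[[\varphi]]$ by a group homomorphism. If $U$ is a union of levels and each $\pi_l$ fixes the levels outside $U$, the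 level permutation lies in $G_U$.

\begin{lemma}\label{lem:KR}
For every finite family of clopen sets and every $H$ there is a Kakutani--Rokhlin partition that is compatible with each set of the family and has all heights $\ge H$.
\end{lemma}

\begin{proof}
Let $\mathcal P$ be the finite clopen partition generated by the family. Take $B\neq\emptyset$ clopen with $B,\varphi(B),\dots,\varphi^{H-1}(B)$ pairwise disjoint. The return time $r(b)=\min\{k\ge1:\varphi^k(b)\in B\}$, $b\in B$, is bounded by Lemma~\ref{lem:recurrence}(a), continuous because $B$ is clopen, and at least $H$.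

Every $x\in X$ has the form $\varphi^k(b)$ with $b\in B$ and $k\ge0$, again by Lemma~\ref{lem:recurrence}(a). For the least such $k$ we have $k<r(b)$, since otherwise $\varphi^{r(b)}(b)\in B$ would give a smaller $k$. The representation with $0\le k<r(b)$ is unique: if $\varphi^k(b)=\varphi^{k'}(b')$ with $0\le k<r(b)$, $0\le k'<r(b')$ and $k\le k'$, then $b=\varphi^{k'-k}(b')\in B$ with $0\le k'-k<r(b')$, so $k=k'$ and $b=b'$. Now partition $B$ into clopen sets $D_l$ on which $r$ is a constant $h_l$ and the atom of $\mathcal P$ containing $\varphi^k(b)$ is constant for each $0\le k<h_l$.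
\end{proof}

In tall towers, counting levels approximates measure, uniformly in the tower. This follows from the next lemma: if the partition is compatible with $A$ and $x\in D_l$, then $\sum_{k<h_l}1_A(\varphi^k(x))$ is the number of levels of tower $l$ contained in $A$.

\begin{lemma}\label{lem:average}
Let $u\colon X\to\mathbb R$ be continuous.
\begin{itemize}
\item[(a)] If $\int u\,d\mu>0$ for all $\mu$, there is $H$ with $\sum_{k=0}^{n-1}u(\varphi^k(x))>0$ for all $n\ge H$ and $x\in X$.
\item[(b)] If $\int u\,d\mu=0$ for all $\mu$ and $\eta>0$, there is $H$ with $\bigl|\sum_{k=0}^{n-1}u(\varphi^k(x))\bigr|<\eta n$ for all $n\ge H$ and $x\in X$.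
\end{itemize}
\end{lemma}

\begin{proof}
(a) Otherwise there are $n_i\to\infty$ and $x_i\in X$ such that $\mu_i=\frac1{n_i}\sum_{k<n_i}\delta_{\varphi^k(x_i)}$ satisfies $\int u\,d\mu_i\le0$. Let $\mu$ be a weak* limit point of $(\mu_i)$. For continuous $v$ we have $|\int v\circ\varphi\,d\mu_i-\int v\,d\mu_i|\le 2\sup|v|/n_i$, so $\mu\in M$, and $\int u\,d\mu\le0$. This is a contradiction. (b) Apply (a) to $\eta+u$ and to $\eta-u$.
\end{proof}

\subsection{Comparison of clopen sets}

Elements of $\Gamma$ can map $A$ onto $B$ only if $\mu(A)=\mu(B)$ for all $\mu$. The next lemma says that this is the only obstruction, already in $[\varphi]$.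

\begin{lemma}[Glasner--Weiss]\label{lem:compare}
Let $A,B$ be clopen.
\begin{itemize}
\item[(a)] If $\mu(A)<\mu(B)$ for all $\mu$, there is $t\in[[\varphi]]$ supported in $A\cup t(A)$ with $t^2=\mathrm{id}$ and $t(A)\subset B$.
\item[(b)] If $\mu(A)=\mu(B)$ for all $\mu$, there is $t\in[\varphi]$ with $t(A)=B$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:average}(a) for $u=1_B-1_A$ and Lemma~\ref{lem:KR}, there is a Kakutani--Rokhlin partition compatible with $A$ and $B$ in which each tower has more levels in $B$ than in $A$, hence more levels in $B\setminus A$ than in $A\setminus B$. Let $t$ be a level permutation that exchanges the levels in $A\setminus B$ with distinct levels in $B\setminus A$ of the same tower and fixes all other levels.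

(b) With equal measures the level counts agree only approximately, so one application of towers does not suffice. We match $A$ with $B$ by a back-and-forth argument that leaves smaller and smaller neighborhoods of two points unmatched.

It suffices to find an involution $t\in[\varphi]$ supported in $(A\setminus B)\cup(B\setminus A)$ with $t(A\setminus B)=B\setminus A$. These two sets have equal measure for all $\mu$, so we may assume $A\cap B=\emptyset$. If one of $A,B$ is empty, then so is the other by Lemma~\ref{lem:recurrence}(a), and $t=\mathrm{id}$ works. Otherwise pick $a\in A$ and $b\in B$ in the same orbit, and put $A_0=A$, $B_0=B$. We construct decreasing clopen sets $A_n\ni a$ and $B_n\ni b$ with $\mu(A_n)=\mu(B_n)$ for all $\mu$ and diameters less than $1/n$ for $n\ge1$, and homeomorphisms $A_n\setminus A_{n+1}\to B_n\setminus B_{n+1}$ that move points within their orbits.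

Let $A_n,B_n$ be given. Choose a clopen $A'$ with $a\in A'\subset A_n$ and diameter less than $\frac1{n+1}$. By Lemma~\ref{lem:recurrence}, choose a clopen $B_{n+1}$ with $b\in B_{n+1}\subset B_n$, diameter less than $\frac1{n+1}$, and $\overline{\mu}(B_{n+1})<\underline{\mu}(A')$.

\emph{Forth.} Put $C=A_n\setminus A'$. Then $\mu(C)=\mu(A_n)-\mu(A')<\mu(B_n)-\mu(B_{n+1})$ for all $\mu$, so by (a) some $\tau\in[[\varphi]]$ has $\tau(C)\subset B_n\setminus B_{n+1}$. Put $D=B_n\setminus(B_{n+1}\cup\tau(C))$. Then $\mu(D)=\mu(B_n)-\mu(B_{n+1})-\mu(C)=\mu(A')-\mu(B_{n+1})$.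

\emph{Back.} Choose a clopen $A''$ with $a\in A''\subset A'$ and $\overline{\mu}(A'')<\underline{\mu}(B_{n+1})$. Then $\mu(D)<\mu(A'\setminus A'')$ for all $\mu$, so by (a) some $\tau'\in[[\varphi]]$ has $\tau'(D)\subset A'\setminus A''$. Put $A_{n+1}=A'\setminus\tau'(D)$. It contains $a$, and $\mu(A_{n+1})=\mu(A')-\mu(D)=\mu(B_{n+1})$. Map
\[
A_n\setminus A_{n+1}=C\sqcup\tau'(D)\quad\text{onto}\quad B_n\setminus B_{n+1}=\tau(C)\sqcup D
\]
by $\tau$ on $C$ and by $\tau'^{-1}$ on $\tau'(D)$.

Since $\bigcap_nA_n=\{a\}$ and $\bigcap_nB_n=\{b\}$, these maps together with $a\mapsto b$ form a bijection $t\colon A\to B$ with $t(A_n)=B_n$. It is continuous on each clopen set $A_n\setminus A_{n+1}$, and it is continuous at $a$ because the diameters of the $B_n$ tend to $0$. So it is a homeomorphism, and it moves points within their orbits. Extend it by $t^{-1}$ on $B$ and by the identity elsewhere.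
\end{proof}

\subsection{Two facts on permutations}

\begin{lemma}\label{lem:perm}
Every permutation of a finite set is a product of two permutations of order at most $2$. Every even permutation is a commutator of two permutations of the same set.
\end{lemma}

\begin{proof}
On $\mathbb Z/m$ let $\rho_j(i)=j-i$, a permutation of order at most $2$. The cycle $i\mapsto i+1$ equals both $\rho_1\rho_0$ and $\rho_2\rho_1$. Factoring each cycle of a permutation in this way proves the first claim.

The fixed points of $\rho_j$ are the solutions of $2i=j$. If $m$ is odd there is one, so $\rho_j$ is a product of $(m-1)/2$ disjoint transpositions. If $m$ is even, $\rho_1$ has no fixed point and $m/2$ transpositions, while $\rho_0$ and $\rho_2$ have two fixed points and $m/2-1$ transpositions. An even permutation $\sigma$ has an even number of cycles of even length. Pair these cycles; in a pair of lengths $m,m'$ write the first as $\rho_1\rho_0$ and the second as $\rho_2\rho_1$, so that the left factors and the right factors both have $m/2+m'/2-1$ transpositions in total. Write the cycles of odd length as $\rho_1\rho_0$. Then $\sigma=\iota_1\iota_2$,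 where $\iota_1,\iota_2$ have order at most $2$ and equally many transpositions. They are conjugate, $\iota_2=b\iota_1b^{-1}$, and $\sigma=\iota_1b\iota_1^{-1}b^{-1}=[\iota_1,b]$.
\end{proof}

\section{Shrinking the support}\label{sec:shrink}

The goal of this section is Proposition~\ref{prop:move}: modulo three commutators, an element supported in $U$ equals an element supported in any prescribed nonempty clopen set $U'$ disjoint from $U$, however small.

\subsection{Folding}

Suppose first that $U=Z_1\sqcup Z_2$, that an involution $s\in G_U$ exchanges $Z_1$ and $Z_2$, and that $h\in G_U$ preserves both sets. Write $h=h_1h_2$ with $h_i\in G_{Z_i}$ and put $a=s^{-1}h_2s\in G_{Z_1}$. Then $[h_2,s]=h_2\cdot sh_2^{-1}s^{-1}=h_2a^{-1}$, so $h=[h_2,s]\cdot ah_1$ with $ah_1\in G_{Z_1}$. One commutator has folded $h$ onto half of $U$. With $N$ pieces permuted cyclically, one commutator still suffices.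

\begin{lemma}[Folding]\label{lem:fold}
Let $Z_1,\dots,Z_N$ be disjoint clopen subsets of a clopen set $U$, $N\geq2$, and $R=U\setminus\bigcup_iZ_i$. Let $s\in G_U$ satisfy $s(Z_i)=Z_{i+1}$ \textup{(}indices modulo $N$\textup{)}, and let $h\in G_U$ satisfy $h(Z_i)=Z_i$ for all $i$. Then $h=cp$, where $c$ is a commutator of two elements of $G_U$ and $p\in G_{Z_1\cup R}$.
\end{lemma}

\begin{proof}
Let $h_i\in G_{Z_i}$ equal $h$ on $Z_i$ (Lemma~\ref{lem:glue}), and transport it to $Z_1$: put $a_i=s^{-(i-1)}h_is^{i-1}\in G_{Z_1}$. We look for $c$ in the form $[k,s]$ with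
\[
k=\prod_{i=1}^N s^{i-1}k_is^{-(i-1)},\qquad k_i\in G_{Z_1}.
\]
The $i$-th factor is supported in $Z_i$, so the factors commute and $k\in G_U$. In $sk^{-1}s^{-1}=\prod_i s^ik_i^{-1}s^{-i}$ the $i$-th factor is supported in $Z_{i+1}$. Hence $c=k\cdot sk^{-1}s^{-1}$ is supported in $\bigcup_iZ_i$, preserves each $Z_i$, and acts on $Z_i$, $2\le i\le N$, as $s^{i-1}k_ik_{i-1}^{-1}s^{-(i-1)}$. We want this to be $h_i$, that is, $k_ik_{i-1}^{-1}=a_i$ for $2\le i\le N$. The choice $k_1=\mathrm{id}$, $k_i=a_ia_{i-1}\cdots a_2$ solves these equations. Then $p=c^{-1}h$ is the identity on $Z_2,\dots,Z_N$ and off $U$.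
\end{proof}

\subsection{Straightening}

A given $g\in G_U$ need not preserve any family $Z_1,\dots,Z_N$ as above. So we fix such a family and correct $g$. Since $G\le\Gamma$, the sets $Z_i$ and $g(Z_i)$ have equal measures, and Lemma~\ref{lem:compare}(b) would give an element $e$ with $e(Z_i)=g(Z_i)$ at once. But this $e$ would have large support, and we would know no more about it than about $g$. We correct in two steps instead. A level permutation $\gamma$ matches most of $Z_i$ with most of $g(Z_i)$; it can be taken even, hence a commutator. Lemma~\ref{lem:compare}(b) is then needed only on a small set $E$.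

\begin{lemma}[Straightening]\label{lem:straight}
Let $U\ne\emptyset$ be clopen, $N\ge2$, $0<\delta<\underline{\mu}(U)$, $L\ge1$ and $g\in G_U$. There are disjoint nonempty clopen sets $Z_1,\dots,Z_N\subset U$, an element $s\in G_U$ with $s(Z_i)=Z_{i+1}$ \textup{(}indices modulo $N$\textup{)}, a clopen set $E$ with $R:=U\setminus\bigcup_iZ_i\subset E\subset U$, and a factorization $g=\gamma eh$ such that
\begin{itemize}
\item[(i)] $\overline{\mu}(Z_i)\le1/N$ and $\overline{\mu}(E)<\delta$;
\item[(ii)] $h\in G_U$ and $h(Z_i)=Z_i$ for all $i$, hence $h(R)=R$;
\item[(iii)] $e\in G_E$;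
\item[(iv)] $\gamma$ is a level permutation for a Kakutani--Rokhlin partition compatible with $U$ and with all heights $\ge L$, and in each tower it is an even permutation of the levels contained in $U$ that fixes the other levels. In particular $\gamma$ is a commutator of two elements of $G_U$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{The sets $Z_i$.} Take a Kakutani--Rokhlin partition compatible with $U$, with bases $B_j$ and heights $H_j>2N/\delta$. Tower $j$ has $Nq_j+r_j$ levels in $U$, with $0\le r_j<N$. Choose $Nq_j$ of them and label them $(i,k)$, $1\le i\le N$, $1\le k\le q_j$. Let $Z_i$ be the union, over all towers, of the levels with first label $i$, and let $s$ be the level permutation $(i,k)\mapsto(i+1,k)$. The $Z_i$ are disjoint and have equal measures, so $\mu(Z_i)\le1/N$. Also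
\[
\mu(R)\le\sum_jN\mu(B_j)<\frac\delta2\sum_jH_j\,\mu(B_j)=\frac\delta2\qquad\text{for all }\mu.
\]
Since $\delta<\underline{\mu}(U)$, we have $R\neq U$, so some $Z_i$, and therefore every $Z_i$, is nonempty.

\emph{The element $\gamma$.} Let $Z_i'=g(Z_i)\subset U$. These sets are disjoint, and $\mu(Z_i')=\mu(Z_i)$ for all $\mu$ because $g\in\Gamma$. Take a second Kakutani--Rokhlin partition, with bases $D_l$ and heights $h_l\ge L$, compatible with $U$ and with all $Z_i,Z_i'$. Let $z_{il}$ and $z'_{il}$ be the numbers of levels of tower $l$ in $Z_i$ and in $Z_i'$. We take the heights so large that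
\[
|z_{il}-z'_{il}|<\frac{\delta}{2N}\,h_l\quad\text{for all } i,l,\qquad z_{1l}\ge2 \text{ and } z'_{1l}\ge2\quad\text{for all } l .
\]
The first condition holds by Lemma~\ref{lem:average}(b) for the functions $1_{Z_i}-1_{Z_i'}$. For the second, let $K$ be as in Lemma~\ref{lem:recurrence}(a) for both $Z_1$ and $Z_1'$. For any $x$, each of these two sets contains a point $\varphi^k(x)$ with $1\le k\le K$ and one with $K+1\le k\le 2K$, so heights $>2K$ suffice.

In tower $l$ select $\min(z_{il},z'_{il})$ of the levels in $Z_i$ and equally many of the levels in $Z_i'$. Let $Y_i\subset Z_i$ and $Y_i'\subset Z_i'$ be the unions of the selected levels over all towers. For each $l$ choose a permutation of the levels of tower $l$ in $U$ that maps the levels in $Y_i$ onto those in $Y_i'$ for every $i$. If it is odd, precompose it with a transposition of two levels in $Y_1$; there are at least two. Let $\gamma$ be the resulting level permutation, so $\gamma(Y_i)=Y_i'$. By Lemma~\ref{lem:perm} each of these even permutations is a commutator of two permutations of the levels of tower $l$ in $U$. Since level permutations come from a homomorphism,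 $\gamma$ is a commutator of two elements of $G_U$.

\emph{The set $E$.} Put $E=U\setminus\bigcup_iY_i$. Then $E=R\sqcup\bigsqcup_i(Z_i\setminus Y_i)$, and for all $\mu$
\[
\mu(E)=\mu(R)+\sum_{i}\sum_l\bigl(z_{il}-\min(z_{il},z'_{il})\bigr)\mu(D_l)<\frac\delta2+N\cdot\frac{\delta}{2N}\sum_lh_l\,\mu(D_l)=\delta .
\]

\emph{The elements $e$ and $h$.} Let $g_1=\gamma^{-1}g\in G_U$. Then $g_1(Z_i)=\gamma^{-1}(Z_i')\supset\gamma^{-1}(Y_i')=Y_i$. The sets $g_1(Z_1),\dots,g_1(Z_N),g_1(R)$ partition $U$, so $g_1(Z_i)$ is disjoint from $Y_j$ for $j\ne i$, and $g_1(R)$ is disjoint from all $Y_j$. Hence $E$ has the two clopen partitions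
\[
Z_1\setminus Y_1,\dots,Z_N\setminus Y_N,\ R\qquad\text{and}\qquad g_1(Z_1)\setminus Y_1,\dots,g_1(Z_N)\setminus Y_N,\ g_1(R).
\]
Corresponding pieces have equal measure for all $\mu$, because $g_1\in\Gamma$ gives $\mu(g_1(Z_i))-\mu(Y_i)=\mu(Z_i)-\mu(Y_i)$ and $\mu(g_1(R))=\mu(R)$. By Lemma~\ref{lem:compare}(b) each piece of the first partition is mapped onto the corresponding piece of the second by an element of $[\varphi]$. Glue these elements with the identity on $X\setminus E$ (Lemma~\ref{lem:glue}) to obtain $e\in G_E$. As $e$ is the identity on $Y_i$, we get $e(Z_i)=Y_i\sqcup(g_1(Z_i)\setminus Y_i)=g_1(Z_i)$. So $h=e^{-1}g_1\in G_U$ preserves each $Z_i$, and $g=\gamma g_1=\gamma eh$.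
\end{proof}

\subsection{Shrinking and moving}

\begin{corollary}\label{cor:shrink}
Let $U,N,\delta,g$ be as in Lemma~\ref{lem:straight}. Then $g=c_1c_2q$, where $c_1,c_2$ are commutators of elements of $G_U$ and $q\in G_F$ for a nonempty clopen set $F\subset U$ with $\overline{\mu}(F)<\frac1N+\delta$.
\end{corollary}

\begin{proof}
Write $g=\gamma eh$ by Lemma~\ref{lem:straight} and $h=cp$ by Lemma~\ref{lem:fold}. Then $g=\gamma\cdot ece^{-1}\cdot ep$. A conjugate of $c$ by $e\in G_U$ is again a commutator of elements of $G_U$. The set $F=Z_1\cup E$ contains $E$ and $Z_1\cup R$, so $q=ep\in G_F$, and $\mu(F)\le\mu(Z_1)+\mu(E)<\frac1N+\delta$ for all $\mu$.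
\end{proof}

\begin{proposition}\label{prop:move}
Let $U,U'$ be disjoint nonempty clopen sets and $g\in G_U$. Then $g=c_1c_2c_3g'$, where the $c_i$ are commutators of elements of $G_{U\cup U'}$ and $g'\in G_{U'}$.
\end{proposition}

\begin{proof}
Both $\underline{\mu}(U)$ and $\underline{\mu}(U')$ are positive by Lemma~\ref{lem:recurrence}(a). Apply Corollary~\ref{cor:shrink} with $N\ge2$ and $\delta>0$ such that $\delta<\underline{\mu}(U)$ and $\frac1N+\delta<\underline{\mu}(U')$. Then $\mu(F)<\mu(U')$ for all $\mu$, so Lemma~\ref{lem:compare}(a) gives $t\in[[\varphi]]$ with $t(F)\subset U'$, supported in $F\cup t(F)\subset U\cup U'$. Now $q=[q,t]\cdot tqt^{-1}$, and $g'=tqt^{-1}\in G_{t(F)}\subset G_{U'}$.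
\end{proof}

\section{The swindle}\label{sec:swindle}

In Proposition~\ref{prop:move} the number of commutators is the same at every step, and the entries of the commutators stay inside $U\cup U'$. These are the two features that allow the gluing of Example~\ref{ex:odometer}.

\begin{proposition}[Local perfectness]\label{prop:swindle}
Let $V$ be clopen and let $W\subsetneq V$ be nonempty and clopen. Every $g\in G_W$ is a product of six commutators of elements of $G_V$.
\end{proposition}

\begin{proof}
Pick $x\in V\setminus W$. Since $x$ is not isolated, it has a strictly decreasing clopen neighborhood base $V\setminus W=O_2\supsetneq O_3\supsetneq\cdots$. Put $U_1=W$ and $U_n=O_n\setminus O_{n+1}$ for $n\ge2$. These are disjoint nonempty clopen sets with union $V\setminus\{x\}$, and $O_n=\{x\}\cup\bigcup_{m\ge n}U_m$ for $n\ge2$.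

Put $g_1=g$. By Proposition~\ref{prop:move} choose inductively $g_n\in G_{U_n}$ and $a_{n,i},b_{n,i}\in G_{U_n\cup U_{n+1}}$, $i=1,2,3$, with
\[
g_n=C_n\,g_{n+1},\qquad C_n=[a_{n,1},b_{n,1}]\,[a_{n,2},b_{n,2}]\,[a_{n,3},b_{n,3}].
\]
The blocks $U_n\cup U_{n+1}$ with $n$ odd are disjoint and cover $V\setminus\{x\}$. For $i=1,2,3$ let $A_i$ equal $a_{n,i}$ on $U_n\cup U_{n+1}$ for every odd $n$, and the identity on $\{x\}\cup(X\setminus V)$. Each $a_{n,i}$ maps its block onto itself, so $A_i$ is a bijection of $X$. A point $y\neq x$ lies in one of these clopen blocks or in the clopen set $X\setminus V$, so near $y$ the map $A_i$ coincides with an element of $G$. For odd $n\ge3$ the set $O_n$ is the union of $\{x\}$ and of blocks, so $A_i(O_n)=O_n$, and $A_i$ is continuous at $x$. A continuous bijection of a compact Hausdorff space is a homeomorphism. At $x$ the map $A_i$ agrees with $\mathrm{id}\in G$. By (F), with exceptional point $x$, we get $A_i\in G$, hence $A_i\in G_V$. Define $B_i\in G_V$ from the $b_{n,i}$ by the same recipe, and put $C^{\mathrm{odd}}=[A_1,B_1][A_2,B_2][A_3,B_3]$. All six maps preserve each block, so $C^{\mathrm{odd}}$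 acts on $U_n\cup U_{n+1}$, $n$ odd, as $C_n=g_ng_{n+1}^{-1}$, that is, as $g_n$ on $U_n$ and as $g_{n+1}^{-1}$ on $U_{n+1}$.

The blocks with $n$ even are disjoint and cover $O_2\setminus\{x\}$. Gluing over them, with the identity on $U_1\cup\{x\}\cup(X\setminus V)$ and with the sets $O_n$, $n$ even, as invariant neighborhoods of $x$, gives a product $C^{\mathrm{even}}$ of three commutators of elements of $G_V$. It acts as $g_n$ on $U_n$ and as $g_{n+1}^{-1}$ on $U_{n+1}$ for $n$ even. The two products act on the sets $U_n$ as in \eqref{eq:table} and fix all other points. So $C^{\mathrm{odd}}C^{\mathrm{even}}$ acts as $g_1$ on $U_1$ and as the identity elsewhere, which means $g=C^{\mathrm{odd}}C^{\mathrm{even}}$.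
\end{proof}

The proposition needs a little free space $V\setminus W$. An element of $G$ may move every point, and two more commutators create the space.

\begin{corollary}\label{cor:eight}
Every $g\in G$ is a product of $8$ commutators in $G$. In particular $G$ is perfect.
\end{corollary}

\begin{proof}
Corollary~\ref{cor:shrink} with $U=X$, $N=2$, $\delta=\frac14$ gives $g=c_1c_2q$ with $q\in G_F$, $F\neq\emptyset$ and $\overline{\mu}(F)<\frac34$, so $F\ne X$. Apply Proposition~\ref{prop:swindle} to $q$ with $W=F$ and $V=X$.
\end{proof}

\section{Simplicity and the number of conjugates}\label{sec:simple}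

\subsection{Fragmentation}

In the factorization $g=\gamma eh$ of Lemma~\ref{lem:straight}, the factor $e$ has small support and $h$ splits along the small sets $Z_i$. The level permutation $\gamma$ may have long cycles. We write it as a product of two involutions; an involution consists of disjoint transpositions, and these can be sorted into small groups.

\begin{lemma}\label{lem:fragment}
Let $0<\varepsilon<1$. Every $g\in G$ is a product of at most $9/\varepsilon$ elements, each of which belongs to $G_F$ for some clopen set $F$ with $\overline{\mu}(F)<\varepsilon$.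
\end{lemma}

\begin{proof}
Let $N=\lfloor1/\varepsilon\rfloor+1\ge2$ and $K=\lfloor2/\varepsilon\rfloor+1$, so $1/N<\varepsilon$ and $2/K<\varepsilon$. Apply Lemma~\ref{lem:straight} with $U=X$, $\delta=\varepsilon$ and $L=2K$. Let $h_i\in G_{Z_i}$ and $r\in G_R$ equal $h$ on $Z_i$ and on $R$. Then
\[
g=\gamma\cdot(er)\cdot h_1\cdots h_N,
\]
with $er\in G_E$, $\overline{\mu}(E)<\varepsilon$ and $\overline{\mu}(Z_i)\le1/N<\varepsilon$.

Let $D_l$ and $h_l\geq 2K$ be the bases and heights of the partition in Lemma~\ref{lem:straight}(iv). By Lemma~\ref{lem:perm}, applied in each tower, $\gamma=\iota_1\iota_2$, where $\iota_j$ is a level permutation that acts on tower $l$ as a product of at most $h_l/2$ disjoint transpositions. In each tower split these transpositions into $K$ classes with at most $\lceil h_l/2K\rceil$ transpositions each. Collecting the $\kappa$-th classes of all towers, for $\kappa=1,\dots,K$, writes $\iota_j$ as a product of $K$ level permutations. Each is supported in a clopen set of measure at most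
\[
\sum_l2\Bigl\lceil\frac{h_l}{2K}\Bigr\rceil\mu(D_l)\le\sum_l\Bigl(\frac{h_l}{K}+2\Bigr)\mu(D_l)\le\frac1K+\frac1K<\varepsilon ,
\]
where we used $\sum_lh_l\mu(D_l)=1$ and its consequence $\sum_l\mu(D_l)\le\frac1{2K}$. The number of factors is
\[
2K+1+N\le\Bigl(\frac4\varepsilon+2\Bigr)+1+\Bigl(\frac1\varepsilon+1\Bigr)=\frac5\varepsilon+4\le\frac9\varepsilon.\qedhere
\]
\end{proof}

\subsection{Displacement}

\begin{lemma}\label{lem:displace}
Let $f\in G$, let $V$ be clopen with $f(V)\cap V=\emptyset$, let $W\subsetneq V$ be nonempty and clopen, and put $\varepsilon=\underline{\mu}(W)$. Then every $g\in G$ is a product of at most $216/\varepsilon$ conjugates of $f^{\pm1}$.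
\end{lemma}

\begin{proof}
Both $W$ and $X\setminus W$ are nonempty, so $0<\varepsilon<1$ by Lemma~\ref{lem:recurrence}(a). Let $a,b\in G_V$. Then $[a,f]=aw$ with $w=fa^{-1}f^{-1}\in G_{f(V)}$, and $w$ commutes with $a$ and $b$ because $f(V)\cap V=\emptyset$. Hence
\[
[a,b]=aw\,b\,w^{-1}a^{-1}b^{-1}=[a,f]\cdot b\,[a,f]^{-1}b^{-1}.
\]
Since $[a,f]=(afa^{-1})\,f^{-1}$ and $[a,f]^{-1}=f\,(af^{-1}a^{-1})$, the commutator $[a,b]$ is a product of $4$ conjugates of $f^{\pm1}$. By Proposition~\ref{prop:swindle}, every element of $G_W$ is a product of $6\cdot4=24$ conjugates of $f^{\pm1}$.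

Let $F$ be clopen with $\overline{\mu}(F)<\varepsilon$. Lemma~\ref{lem:compare}(a) gives $t\in[[\varphi]]$ with $t(F)\subset W$, so $tG_Ft^{-1}=G_{t(F)}\subset G_W$, and every element of $G_F$ is also a product of $24$ conjugates of $f^{\pm1}$. By Lemma~\ref{lem:fragment}, $g$ is a product of at most $24\cdot9/\varepsilon=216/\varepsilon$ conjugates.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(1)} and of Theorem~\ref{thm:A}]
The group $G$ is nontrivial since $\varphi\in G$. Let $\mathcal N\ne\{\mathrm{id}\}$ be a normal subgroup of $G$ and $f\in\mathcal N\setminus\{\mathrm{id}\}$. A small clopen neighborhood $V$ of a point moved by $f$ satisfies $f(V)\cap V=\emptyset$. As $X$ is perfect, $V$ has more than one point and so contains a nonempty clopen set $W\subsetneq V$. By Lemma~\ref{lem:displace} every element of $G$ is a product of conjugates of $f^{\pm1}$, so $\mathcal N=G$. The bound on commutators is Corollary~\ref{cor:eight}. By Lemma~\ref{lem:examples} we may take $G=[\varphi]$, which proves Theorem~\ref{thm:A}.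
\end{proof}

\subsection{The bounds on $\nu(f)$}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(2)}]
Let $f\in G\setminus\{\mathrm{id}\}$ and $O=\{x:f(x)\ne x\}$. This set is open and nonempty, so it contains a nonempty clopen set, and $m(f)>0$ by Lemma~\ref{lem:recurrence}(a).

\emph{Lower bound.} Suppose $\varphi$ is a product of $C$ conjugates $gf^{\pm1}g^{-1}$, $g\in G$. A point fixed by all factors is fixed by $\varphi$, and $\varphi$ has no fixed point, so the sets of points moved by the factors cover $X$. The set of points moved by $gf^{\pm1}g^{-1}$ is $g(O)$, and $\mu(g(O))=\mu(O)$ because $g\in\Gamma$. Hence $1\le C\mu(O)$ for all $\mu$, that is, $C\ge1/m(f)$.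

\emph{No uniform bound.} Let $k\ge2$ and let $B\ne\emptyset$ be clopen with $B,\varphi(B),\dots,\varphi^{k-1}(B)$ pairwise disjoint. The element $f_k\in[[\varphi]]$ that exchanges $B$ and $\varphi(B)$ by $\varphi^{\pm1}$ has $m(f_k)\le2/k$, so $\nu(f_k)\ge k/2$.

\emph{Upper bound.} To use Lemma~\ref{lem:displace} efficiently we need a clopen set displaced by $f$ that occupies a fixed fraction of $O$ for all $\mu$ at once. Let $0<\alpha<m(f)$. Write $O$ as an increasing union of clopen sets $K_j$. For each $\mu$ we have $\mu(K_j)\uparrow\mu(O)>\alpha$, so the increasing open sets $\{\mu\in M:\mu(K_j)>\alpha\}$ cover the compact set $M$. Hence for some $j$ the set $K=K_j$ satisfies $\mu(K)>\alpha$ for all $\mu$.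

Every point of $K$ is moved by $f$, so it has a clopen neighborhood disjoint from its image. By compactness $K$ has a partition into clopen sets $P_1,\dots,P_r$ with $f(P_i)\cap P_i=\emptyset$. We build the displaced set greedily. Put $V_0=\emptyset$ and
\[
V_i=V_{i-1}\cup Q_i,\qquad Q_i=P_i\setminus\bigl(f(V_{i-1})\cup f^{-1}(V_{i-1})\bigr).
\]
By induction $V_i\cap f(V_i)=\emptyset$: we have $V_{i-1}\cap f(V_{i-1})=\emptyset$ by hypothesis, $Q_i\cap f(Q_i)\subset P_i\cap f(P_i)=\emptyset$, $Q_i\cap f(V_{i-1})=\emptyset$, and $V_{i-1}\cap f(Q_i)=f\bigl(f^{-1}(V_{i-1})\cap Q_i\bigr)=\emptyset$. Let $V=V_r$. Each $P_i$ is contained in $Q_i\cup f(V_{i-1})\cup f^{-1}(V_{i-1})$, so $K\subset V\cup f(V)\cup f^{-1}(V)$. Therefore $3\mu(V)\ge\mu(K)>\alpha$ for all $\mu$, and $\underline{\mu}(V)>\alpha/3$ because the minimum is attained.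

By Lemma~\ref{lem:recurrence}(b), a point of $V$ has a clopen neighborhood $B\subset V$ with $\overline{\mu}(B)<\underline{\mu}(V)-\alpha/3$. Then $W=V\setminus B$ is a proper clopen subset of $V$ with $\underline{\mu}(W)>\alpha/3$; in particular $W\ne\emptyset$. Lemma~\ref{lem:displace} gives $\nu(f)\le648/\alpha$. Letting $\alpha$ increase to $m(f)$ yields $\nu(f)\le648/m(f)$.
\end{proof}

The loss of a factor $3$ in passing from $O$ to $V$ cannot be avoided: if $f^3=\mathrm{id}$ and $f(V)\cap V=\emptyset$, then $V,f(V),f^2(V)$ are pairwise disjoint subsets of $O$, so $\mu(V)\le\mu(O)/3$.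

\section{The closure of the full group}\label{sec:closure}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(3)}]
Let $g$ lie in the closure of $[\varphi]$ and let $U$ be clopen. The basic neighborhood $\{g':g'(U)=g(U)\}$ of $g$ contains some $g'\in[\varphi]\le\Gamma$, so $\mu(g(U))=\mu(g'(U))=\mu(U)$ for all $\mu$. Applying this to the clopen set $g^{-1}(U)$ shows that $g_*\mu$ and $\mu$ agree on clopen sets, hence are equal. So $g\in\Gamma$.

Conversely, let $g\in\Gamma$ and let a basic neighborhood $\{g':g'(U_i')=g(U_i'),\ 1\le i\le n\}$ of $g$ be given. Let $U_1,\dots,U_k$ be the atoms of the finite algebra generated by $U'_1,\dots,U'_n$. They form a clopen partition of $X$, and every $g'$ with $g'(U_j)=g(U_j)$ for all $j$ lies in the given neighborhood. Since $\mu(U_j)=\mu(g(U_j))$ for all $\mu$, Lemma~\ref{lem:compare}(b) gives $t_j\in[\varphi]$ with $t_j(U_j)=g(U_j)$. By Lemma~\ref{lem:glue} the map equal to $t_j$ on $U_j$ is an element of $[\varphi]$, and it lies in the neighborhood. So $\Gamma$ is the closure of $[\varphi]$. By Lemma~\ref{lem:examples}, part (1) applies to $G=\Gamma$, and the closure is simple.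
\end{proof}

\begin{thebibliography}{9}

\bibitem{IM}
Tom\'as Ibarlucia, Julien Melleray,
\emph{Full groups of minimal homeomorphisms},
arXiv:1309.3114 (2013).

\end{thebibliography}
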